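# Packing rainbow perfect matchings in a randomly colored random bipartite graph

## The count $np$, tested on small cases

Throughout, $\log$ is the natural logarithm, $K_{n,n}$ has parts $X$ and $Y$ with $|X|=|Y|=n$, and $[c]=\{1,\dots,c\}$. The notation $p=\omega(f)$ means $p/f\to\infty$.

**Definition (the model).** For a graph $G$, $p\in[0,1]$ and a positive integer $c$, a random element of $\mathcal G_c(G,p)$ is obtained by keeping each edge of $G$ independently with probability $p$, and then giving each kept edge an independent uniform color from $[c]$. A subgraph is *rainbow* if its edges have distinct colors. An event holds *w.h.p.* if its probability tends to $1$ as $n\to\infty$.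

**Definition (the packing number).** For $H\sim\mathcal G_c(K_{n,n},p)$, $\nu(H)$ is the maximum number of pairwise edge-disjoint rainbow perfect matchings of $H$.

How large is $\nu(H)$? Two remarks give a first guess. At a fixed vertex, edge-disjoint perfect matchings use different edges, so $\nu(H)$ is at most the minimum degree, and a typical degree is $np$. A rainbow perfect matching uses $n$ colors, so we need $c\ge n$. If $c$ is about $n$, each color appears on about $n^2p/c\approx np$ edges, and $np$ rainbow perfect matchings would use each color about $np$ times. So neither vertices nor colors forbid the answer "about $np$, as soon as $c$ is about $n$". Let us test this guess.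

**One vertex on each side.** For $n=1$, $\nu(H)=1$ with probability $p$, and $\nu(H)=0$ otherwise.

**Two vertices on each side.** $K_{2,2}$ has exactly two perfect matchings, $\{x_1y_1,x_2y_2\}$ and $\{x_1y_2,x_2y_1\}$. They are edge-disjoint. Each is present and rainbow with probability $p^2(1-1/c)$, and the two events are independent, since they concern disjoint sets of edges. So $\nu(H)\sim\mathrm{Bin}(2,p^2(1-\frac1c))$. With $p=1$ and $c=2$, the guess $np=2$ is attained with probability only $\frac14$. The guess can only be an asymptotic statement.

**The complete graph with very many colors.** Let $p=1$ and $c\ge n^5$. The expected number of pairs of edges of the same color is at most $n^4/c\le 1/n$, so w.h.p. all colors are distinct. The $n$ cyclic matchings $\{x_ay_{a+t}:a\in\mathbb Z_n\}$, $t\in\mathbb Z_n$, are then rainbow and $\nu(H)=n=np$. The guess is right here.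

**A sparse graph with very many colors.** Keep $c\ge n^5$, and take $p=\frac{\log n}{2n}$. Colors play no role, and $np\to\infty$. Yet a given $x\in X$ is isolated with probability $(1-p)^n\ge e^{-np-np^2}=(1-o(1))n^{-1/2}$, and the degrees of the vertices of $X$ are independent. So the probability that no vertex of $X$ is isolated is at most $(1-(1-o(1))n^{-1/2})^n\to0$. W.h.p. $\nu(H)=0$, and the guess is wrong.

So the guess needs $p$ to be large compared with $\log n/n$. This is the hypothesis of the following conjecture, from Asaf Ferber, Gal Kronenberg, Frank Mousset and Clara Shikhelman, "Packing a randomly edge-colored random graph with rainbow $k$-outs", arXiv:1410.1803 (2014).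

**Conjecture.** Let $n$ be a positive integer and let $p=\omega\left(\frac{\log n}{n}\right)$. There exists $c=(1+o(1))n$ such that w.h.p. a graph $H\sim\mathcal G_c(K_{n,n},p)$ contains $(1-o(1))np$ edge-disjoint rainbow perfect matchings.

For context, a known result says that for $c=3n$ and $p=\omega(\frac{\log n}n)$, w.h.p. $\mathcal G_c(K_{n,n},p)$ contains at least $(1-o(1))\frac{np}6$ edge-disjoint rainbow perfect matchings.

## The packing theorem and its sharpness

The conjecture is true, uniformly over all $c\ge(1+o(1))n$, and its condition on $p$ is necessary.

**Theorem 1.** Let $p=p(n)\in[0,1]$ with $p=\omega(\log n/n)$. There is a sequence $\eta_n\to0$ such that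
$$\inf_{c\ge(1+\eta_n)n}\Pr\big[\nu(H)\ge(1-\eta_n)np\big]\to1,\qquad H\sim\mathcal G_c(K_{n,n},p).$$

Taking $c=\lceil(1+\eta_n)n\rceil=(1+o(1))n$ proves the conjecture. Taking $c=3n$ improves $\frac{np}6$ to $np$ in the known result.

**Theorem 2.** (a) If $c<n$ then $\nu(H)=0$. (b) For every $C>0$ there is $\alpha>0$ such that, if $0<np\le C\log n$ for infinitely many $n$, then along these $n$ and for every choice of $c$, w.h.p. $\nu(H)\le(1-\alpha)np$. (c) If $p=\omega(\log n/n)$, then w.h.p. $\nu(H)\le(1+o(1))np$ for every $c$.

Together they give, for $p=p(n)\in(0,1]$: the conclusion of the conjecture holds if and only if $p=\omega(\log n/n)$. Indeed, if $p$ is not $\omega(\log n/n)$, then $np\le C\log n$ for some $C$ and infinitely many $n$. By Theorem 2(b), along these $n$ w.h.p. $\nu(H)\le(1-\alpha)np$ with a fixed $\alpha>0$, for every $c$, so the conclusion fails. In the range $p=\omega(\log n/n)$ we get $\nu(H)=(1+o(1))np$ w.h.p. whenever $c\ge(1+\eta_n)n$, while for $c<n$ there is no rainbow perfect matching at all. Nothing is claimed about the window $n\le c<(1+\eta_n)n$.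

## The minimum degree near $\log n/n$: proof of Theorem 2

**Part (a).** A rainbow perfect matching uses $n$ distinct colors, so none exists if $c<n$.

**Part (c).** $\nu(H)$ is at most the minimum degree, which is at most the average degree $|E(H)|/n$. Here $|E(H)|\sim\mathrm{Bin}(n^2,p)$ whatever $c$ is, and $n^2p\to\infty$, so $|E(H)|=(1+o(1))n^2p$ w.h.p.

**Part (b).** We quantify the isolated-vertex test: we look for a vertex whose degree is a constant factor below the mean. Let $\mu=np\le C\log n$ and
$$\alpha=\min\Big\{\frac14,\frac1{4\sqrt C}\Big\}.$$
The degrees of the vertices of $X$ are independent, each $\mathrm{Bin}(n,p)$. It suffices to show that a given vertex has degree at most $(1-\alpha)\mu$ with probability at least $n^{-1/2}$ for large $n$. Then the probability that no vertex of $X$ does is at most $(1-n^{-1/2})^n\le e^{-\sqrt n}\to0$. We use $1-p\ge e^{-p-p^2}$ for $0\le p\le\frac12$, so $(1-p)^n\ge e^{-\mu-\mu^2/n}$.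

*Case $\mu<1/\alpha$.* The degree is $0$ with probability at least $e^{-\mu-\mu^2/n}$, which is bounded below by a positive constant.

*Case $\mu\ge1/\alpha$.* Let $j=\lfloor(1-\alpha)\mu\rfloor$ and $b=j/\mu$. Since $1/\mu\le\alpha$, we have $b\in[1-2\alpha,1-\alpha]$. As $\alpha\le\frac14$ and $\mu\ge4$, $j\ge\mu/2\ge2$. From $\binom nj\ge(n-j)^j/j!$,
$$\Pr[\mathrm{Bin}(n,p)=j]\ \ge\ \frac{(n-j)^j}{j!}\,p^j(1-p)^n .$$
Since $j\le\mu=O(\log n)$, $(n-j)^jp^j=\mu^j(1-\frac jn)^j\ge\mu^j(1-\frac{j^2}n)=(1-o(1))\mu^j$, and $(1-p)^n\ge(1-o(1))e^{-\mu}$. With $j!\le e\sqrt j\,(j/e)^j$ this gives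
$$\Pr[\mathrm{Bin}(n,p)=j]\ \ge\ \frac{1-o(1)}{e\sqrt j}\,e^{-\mu+j-j\log(j/\mu)}=\frac{1-o(1)}{e\sqrt j}\,e^{-\mu(1-b+b\log b)} .$$
Because $\log b\le b-1$, we have $1-b+b\log b\le1-b-b(1-b)=(1-b)^2\le4\alpha^2$. So the exponent is at least $-4\alpha^2C\log n\ge-\frac14\log n$, and the probability is at least $\frac{1-o(1)}{e\sqrt{C\log n}}\,n^{-1/4}\ge n^{-1/2}$ for large $n$. $\square$

## Reduction to fixed $\eta$ and $p\le\log^2n/n$

We now turn to Theorem 1. The substance is the following statement, in which $\eta$ is fixed and the graph is sparse.

**Proposition 3.** Fix $\eta\in(0,\frac1{10}]$. Let $p=p(n)$, $c=c(n)$ satisfy $np/\log n\to\infty$, $p\le\frac{\log^2n}n$, $c\ge(1+\eta)n$. Then w.h.p. $\nu(H)\ge(1-\eta)np$.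

**Proof of Theorem 1 from Proposition 3: removing $p\le\log^2n/n$.** The purpose is to cut a dense $H$ into sparse pieces and pack each piece. Let $p=\omega(\log n/n)$ be arbitrary, fix $\eta\in(0,\frac1{10}]$ and let $c=c(n)\ge(1+\eta)n$. Put $t=\lceil np/\log^2n\rceil$ and give each edge of $H$ an independent uniform label in $[t]$. The graph $H_\ell$ of edges labeled $\ell$ has law $\mathcal G_c(K_{n,n},p')$ with $p'=p/t\le\log^2n/n$. If $t=1$, then $p'=p$. If $t\ge2$, then $np/\log^2n>1$, so $t\le2np/\log^2n$ and $p'\ge\frac{\log^2n}{2n}$. In all cases $p'=\omega(\log n/n)$.

By Proposition 3, $q_n=\Pr[\nu(H_\ell)<(1-\eta)np']$, which is the same for all $\ell$, tends to $0$. The expected number of bad labels $\ell$ is $q_nt$. By Markov's inequality, with probability at least $1-\sqrt{q_n}$ at most $\sqrt{q_n}\,t$ labels are bad (if $q_n=0$, almost surely none is). The $H_\ell$ are edge-disjoint, so w.h.p.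
$$\nu(H)\ \ge\ (1-\sqrt{q_n})\,t\,(1-\eta)np'=(1-\sqrt{q_n})(1-\eta)np\ \ge\ (1-2\eta)np .$$

**Letting $\eta\to0$ with $n$.** The purpose is to get one sequence $\eta_n$ and uniformity in $c$. For $j\ge10$ let
$$P_j(n)=\inf_{c\ge(1+1/j)n}\Pr\big[\nu(H)\ge(1-\tfrac2j)np\big].$$
For each $n$ choose $c(n)$ attaining the infimum up to $1/n$. The previous step with $\eta=1/j$ applies to this $c(n)$, so $P_j(n)\to1$ as $n\to\infty$. Choose $n_{10}<n_{11}<\cdots$ with $P_j(n)\ge1-\frac1j$ for all $n\ge n_j$. Put $\eta_n=2/j$ for $n_j\le n<n_{j+1}$, and $\eta_n=1$ for $n<n_{10}$. Then $\eta_n\to0$. For $n_j\le n<n_{j+1}$, every $c\ge(1+\eta_n)n$ satisfies $c\ge(1+\frac1j)n$, so $\Pr[\nu(H)\ge(1-\eta_n)np]\ge1-\frac1j$, uniformly in such $c$. This is Theorem 1. $\square$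

It remains to prove Proposition 3.

## Colors as vertices of a 3-uniform hypergraph

A first attempt is to ignore the colors: find a packing of perfect matchings in the uncolored graph, and hope that most are rainbow. This fails badly. The colors are independent of the graph, and a fixed perfect matching is rainbow with probability
$$\prod_{i=0}^{n-1}\Big(1-\frac ic\Big)\le e^{-n(n-1)/(2c)},$$
which for $c\le2n$ is at most $e^{-(n-1)/4}$. A packing contains at most $n$ matchings, so w.h.p. none of those chosen without looking at colors is rainbow.

So colors must take part in the choice. The natural device is the 3-uniform hypergraph with vertex set $X\cup Y\cup[c]$ and edges $\{x,y,\text{color}(xy)\}$ for $xy\in E(H)$. A matching in it (a set of disjoint triples) is exactly a rainbow matching of $H$. For instance, if $n=2$, $x_1y_1$ and $x_2y_2$ have color $1$ and $x_1y_2$ has color $2$, the triples are $\{x_1,y_1,1\},\{x_2,y_2,1\},\{x_1,y_2,2\}$. The first two meet in the color $1$, and $\{x_1y_1,x_2y_2\}$ is indeed not rainbow. We want to partition the triples into few matchings.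

**Definition.** In a hypergraph, the *degree* of a vertex is the number of edges containing it, and the *codegree* of a pair of vertices is the number of edges containing both.

**Theorem 4** (N. Pippenger, J. Spencer, *Asymptotic behavior of the chromatic index for hypergraphs*, J. Combin. Theory Ser. A 51 (1989), 24–42). For every $\beta'>0$ there are $\delta'>0$ and $\Delta_0$ such that if $D\ge\Delta_0$ and a 3-uniform hypergraph has all degrees in $[(1-\delta')D,(1+\delta')D]$ and all codegrees at most $\delta'D$, then its edges can be partitioned into at most $(1+\beta')D$ matchings.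

We use Theorem 4 without proof. In our application the color degrees may be much smaller than the vertex degrees (if $c$ is large), so the hypergraph is not nearly regular. The next lemma removes that hypothesis.

**Lemma 5.** The conclusion of Theorem 4 still holds if "all degrees in $[(1-\delta')D,(1+\delta')D]$" is replaced by "all degrees at most $D$", where $D$ is an integer with $D\ge\max(\Delta_0,1/\delta')$.

*Proof.* The plan is to embed the hypergraph in a $D$-regular one without creating large codegrees. Let $\mathcal H$ have degrees $d(v)\le D$ and codegrees at most $\delta'D$. Fix an odd $q\ge D$ and take $3q$ disjoint copies of $\mathcal H$, indexed by $\mathbb Z_q\times\{1,2,3\}$. For each vertex $v$ choose $D-d(v)\le q$ values $s\in\mathbb Z_q$. For each of them, and each $a\in\mathbb Z_q$, add as an edge the set of the three copies of $v$ with indices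
$$(a,1),\quad(a+s,2),\quad(a+2s,3).$$

For fixed $s$, as $a$ runs over $\mathbb Z_q$, each index occurs exactly once, so these edges form a perfect matching on the $3q$ copies of $v$. Hence each copy of $v$ gains degree $D-d(v)$, and the new hypergraph is $D$-regular.

Now codegrees. Consider two copies of the same vertex $v$. Any two of the three indices determine $s$: the differences are $s$, $s$ and $2s$, and $2$ is invertible modulo the odd number $q$. They then determine $a$. So this codegree is at most $1\le\delta'D$. Two copies of different vertices have the codegree they had in $\mathcal H$ if they lie in the same copy of $\mathcal H$, and $0$ otherwise. So Theorem 4 applies to the new hypergraph. Restrict the resulting matchings to one copy of $\mathcal H$. $\square$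

As an example, let $\mathcal H$ be a single triple, $D=2$, $q=3$. Each vertex lacks degree $1$. With $s=1$ the added edges on the nine copies of $v$ have indices $\{(0,1),(1,2),(2,3)\}$, $\{(1,1),(2,2),(0,3)\}$, $\{(2,1),(0,2),(1,3)\}$, a perfect matching. Oddness matters: for $q=2$, the values $s=0$ and $s=1$ both give an edge containing $(a,1)$ and $(a,3)$.

## Binomial tails and trials with a history

**Lemma 6 (Chernoff bounds).** Let $Z$ be binomial. If $\mathbb EZ\ge\mu$, then $\Pr[Z\le(1-t)\mu]\le e^{-t^2\mu/2}$ for $0\le t\le1$. If $\mathbb EZ\le\mu$, then $\Pr[Z\ge(1+t)\mu]\le e^{-t^2\mu/3}$ for $0<t\le1$, provided that $\mu$ is at most the number of trials.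

These are the textbook bounds for $\mathbb EZ=\mu$. Changing the success probability to reach mean $\mu$ only makes the event in question more likely, which gives the stated form.

**Lemma 7 (trials with a history).** A random process makes a random number of successive trials, each a success or a failure. Let $T$ be a positive integer, $q\in[0,1]$ and $a\ge0$. (i) If every trial succeeds with probability at least $q$ given the history before it, then the probability that at least $T$ trials are made and fewer than $a$ of the first $T$ succeed is at most $\Pr[\mathrm{Bin}(T,q)<a]$. (ii) If every trial succeeds with probability at most $q$ given the history before it, then the probability that more than $a$ of the first $T$ trials succeed (counting only trials that are made) is at most $\Pr[\mathrm{Bin}(T,q)>a]$.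

*Proof.* Let $U_1,U_2,\dots$ be independent and uniform on $[0,1]$. Generate the process so that trial $\ell$, if made, succeeds exactly when $U_\ell\le q_\ell$, where $q_\ell$ is its success probability given the history. Any further outcome of the trial is drawn from its conditional law. Let $B=|\{\ell\le T:U_\ell\le q\}|\sim\mathrm{Bin}(T,q)$. In (i), if at least $T$ trials are made, at least $B$ of the first $T$ succeed. In (ii), at most $B$ of the first $T$ succeed. $\square$

## Almost perfect rainbow matchings from most of the colors

We begin the proof of Proposition 3. Put $d=np$, so $\log n\ll d\le\log^2n$. "W.v.h.p." means with probability $1-n^{-\omega(1)}$. All inequalities are for large $n$. Fix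
$$k=10,\qquad\varepsilon=\frac{\eta}{2600k},\qquad\sqrt\beta=0.02\,\varepsilon. \tag{1}$$

**Step 1: set colors aside.** The purpose is to keep a small set of colors for later repairs. Let $C_2\subset[c]$ with $|C_2|=\lceil\eta c/2\rceil$, $C_1=[c]\setminus C_2$ and $\rho=|C_2|/c\in[\frac\eta2,\frac\eta2+\frac1n]$. Then
$$|C_1|\ge(1+\eta)\big(1-\tfrac\eta2\big)n-1=\big(1+\tfrac\eta2-\tfrac{\eta^2}2\big)n-1\ge n,\qquad|C_2|\ge\tfrac{\eta n}2 .$$
This is where the extra $\eta n$ colors go: $C_1$ alone still has at least $n$ colors.

Let $G_1$ be the colored graph of the edges of $H$ with color in $C_1$. Each pair is in $G_1$ independently with probability $(1-\rho)p$, with a uniform color in $C_1$. Write $\bar d=(1-\rho)d$ for the mean degree of $G_1$.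

**Step 2: partition $G_1$ into rainbow matchings.** The purpose is to check the hypotheses of Lemma 5. Let $\mathcal H$ be the 3-uniform hypergraph on $X\cup Y\cup C_1$ with edges $\{x,y,\text{color}(xy)\}$, $xy\in G_1$. Take $\delta'$ and $\Delta_0$ from Theorem 4 for $\beta'=\beta/2$, and put $\delta=\beta/4$, $D=\lfloor(1+\delta)\bar d\rfloor$, which tends to infinity.

*Vertices of $X\cup Y$.* Their degrees are $\mathrm{Bin}(n,(1-\rho)p)$ with mean $\bar d=\omega(\log n)$. By Lemma 6, w.v.h.p. all lie in $[(1-\delta)\bar d,(1+\delta)\bar d]$.

*Colors.* A color $\gamma\in C_1$ has degree $\mathrm{Bin}(n^2,p/c)$, with mean $\frac{n^2p}c=\frac n{|C_1|}\bar d\le\bar d$. If $c\le n^3$, Lemma 6 bounds the probability that a given color degree exceeds $(1+\delta)\bar d$ by $e^{-\delta^2\bar d/3}=n^{-\omega(1)}$. A union bound over at most $n^3$ colors suffices. If $c>n^3$, the expected number of pairs of equally colored edges is at most $n^4p^2/c\le np^2\le\log^4n/n\to0$, so w.h.p. all color degrees are at most $1$.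

*Codegrees.* A pair $x,y$ has codegree at most $1$. Two vertices on the same side, or two colors, have codegree $0$. The expected number of (vertex, color) pairs contained in at least $3$ edges is at most
$$2n\cdot c\cdot n^3\Big(\frac pc\Big)^3=\frac{2n^4p^3}{c^2}\le2n^2p^3\le\frac{2\log^6n}n\to0 .$$
So w.h.p. all codegrees are at most $2\le\delta'D$.

All degrees are integers at most $(1+\delta)\bar d$, hence at most $D$. By Lemma 5, w.h.p. the edges of $\mathcal H$ are partitioned into at most $(1+\frac\beta2)D\le(1+\frac\beta2)(1+\frac\beta4)\bar d\le(1+\beta)\bar d$ matchings. Add empty ones to get exactly $N_0=\lfloor(1+\beta)\bar d\rfloor$. Each is a rainbow matching of $G_1$, and together they partition $E(G_1)$.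

**Step 3: keep the matchings that are almost perfect.** Each vertex of $X\cup Y$ has degree at least $(1-\beta)\bar d$ in $G_1$, and each of its edges lies in a different matching. So it is uncovered by at most $N_0-(1-\beta)\bar d\le2\beta\bar d\le2\beta d$ of the matchings. Hence there are at most $2\beta\bar dn$ incidences (matching, uncovered vertex of $X$), and fewer than $2\sqrt\beta\,\bar d$ matchings leave more than $\sqrt\beta n$ vertices of $X$ uncovered. Discard these.

There remain edge-disjoint rainbow matchings $M_1,\dots,M_N$. Each leaves at most $\sqrt\beta n$ vertices uncovered in $X$, and the same number in $Y$, since a matching covers equally many on both sides. Since $N_0\ge(1+\beta)\bar d-1\ge\bar d$,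
$$d\ \ge\ (1+\beta)(1-\rho)d\ \ge\ N\ \ge\ (1-2\sqrt\beta)(1-\rho)d\ \ge\ (1-\eta)d. \tag{2}$$
The first inequality holds as $\beta\le\frac\eta2\le\rho$, the last as $2\sqrt\beta+\rho\le0.04\varepsilon+\frac\eta2+\frac1n\le\eta$. The number of matchings is right. Only perfection is missing.

## Completing a matching that misses one vertex on each side

A sensible person now tries to complete each $M_i$ directly: let $U_i\subset X$ and $W_i\subset Y$ be the uncovered sets, and look for a rainbow perfect matching between $U_i$ and $W_i$ in the edges with colors in $C_2$. Theorem 4 gives no control over $U_i$ and $W_i$, and this stops the attempt in two ways.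

First, $U_i$ and $W_i$ may be too small. If $U_i=\{x\}$ and $W_i=\{y\}$, the only way to complete $M_i$ is the edge $xy$. Since $xy\notin E(G_1)$ (or there is nothing to ask for in $C_2$), it is present with a color in $C_2$ with conditional probability at most $\frac{\rho p}{1-(1-\rho)p}\le2p\to0$.

Second, the sets may overlap too much. Suppose some $x$ is uncovered by about $2\beta d$ matchings, all with the same set $W_i=W$ and $|W|\le\beta n$. Then $x$ needs about $2\beta d$ different edges into $W$. Its expected number of edges with color in $C_2$ into $W$ is at most $\frac{\rho p}{1-(1-\rho)p}\,\beta n\le2\rho\beta d\le0.12\,\beta d$.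

The remedy is to damage the matchings on purpose. If every edge of every $M_i$ is deleted with a small probability $\varepsilon$ that is much larger than $\sqrt\beta$, then the uncovered sets have size about $\varepsilon n$ and consist almost entirely of a random set. Two of them meet in only about $\varepsilon^2n$ vertices, and each vertex lies in only about $\varepsilon d$ of them. The uncontrolled part has relative size at most about $\sqrt\beta/\varepsilon=0.02$. Then one lets each uncovered vertex choose $k=10$ random edges of reserve color for each index that misses it, so that the chosen edges contain a perfect matching by Hall's theorem.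

## Deleting random edges of the matchings

**Step 4: random deletion.** The purpose is to obtain uncovered sets of controlled size and overlap. For every $i$, delete each edge of $M_i$ independently with probability $\varepsilon$, leaving $M_i'$. Let $X_i'\subset X$ and $Y_i'\subset Y$ be the sets of endpoints of deleted edges. Let $A_i\supset X_i'$ and $B_i\supset Y_i'$ be the sets of all vertices of $X$ and $Y$ not covered by $M_i'$. Put $m_i=|A_i|=|B_i|$, and for a vertex $v$ put $I_v=\{i:v\in A_i\cup B_i\}$.

Condition on a $G_1$ for which Steps 2 and 3 succeed. Since $d=\omega(\log n)$ and $N\le d\le\log^2n$, w.v.h.p. the following hold for all $i\ne j$ and all vertices $v$: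

1. $0.98\varepsilon n\le|X_i'|=|Y_i'|\le1.01\varepsilon n$. Hence $0.98\varepsilon n\le m_i\le1.03\varepsilon n$ and $|X_i'|,|Y_i'|\ge0.95m_i$.
2. $|X_i'\cap X_j'|,\ |Y_i'\cap Y_j'|\le1.1\varepsilon^2n$.
3. $|I_v|\le2\varepsilon d$.

*Proof of 1.* $|X_i'|\sim\mathrm{Bin}(|M_i|,\varepsilon)$ with mean in $[(1-\sqrt\beta)\varepsilon n,\varepsilon n]\subset[0.999\varepsilon n,\varepsilon n]$, so Lemma 6 gives the first bounds with error $e^{-\Omega(n)}$. At most $\sqrt\beta n=0.02\varepsilon n$ vertices were uncovered by $M_i$ in each part, so $m_i\le1.03\varepsilon n$, and $0.98/1.03\ge0.95$.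

*Proof of 2.* A vertex $x$ lies in both $X_i'$ and $X_j'$ only if its edges in $M_i$ and $M_j$ exist and are deleted. These are different edges, as $M_i$ and $M_j$ are edge-disjoint, so the probability is at most $\varepsilon^2$. For different $x\in X$ the edges involved are different, so the events are independent over $x$. Apply Lemma 6 with $\mu=\varepsilon^2n$; the same works in $Y$.

*Proof of 3.* $v$ is uncovered by at most $2\beta d$ of the $M_i$ (Step 3). The number of $i$ for which the edge of $M_i$ at $v$ is deleted is binomial with mean at most $\varepsilon d$, so by Lemma 6 it exceeds $1.5\varepsilon d$ with probability at most $e^{-\varepsilon d/12}=n^{-\omega(1)}$. And $2\beta\le0.5\varepsilon$ by (1).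

Also, w.v.h.p. all degrees of $H$ are at most $2d$, by Lemma 6. From now on $G_1$ and the deletions are fixed, with 1–3 holding. The remaining randomness is in the edges with color in $C_2$, about which nothing has been revealed except that they avoid $E(G_1)$.

## Two independent halves of the reserve and an examination procedure

**Step 5: split the reserve edges.** Vertices of $A_i$ and vertices of $B_i$ will both make random choices. If both used the same random edges, a pair tested from one side would carry information when tested from the other. The purpose of this step is to give each side its own independent supply.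

Given $G_1$, each pair $e\notin E(G_1)$ is, independently, an edge with color in $C_2$ with probability $p_2=\frac{\rho p}{1-(1-\rho)p}$, and its color is then uniform in $C_2$. Let $r=1-\sqrt{1-p_2}$. From $1-z\le\sqrt{1-z}\le1-\frac z2$ on $[0,1]$,
$$\frac{\rho p}2\le\frac{p_2}2\le r\le p_2\le2p. \tag{3}$$
Let $R^X$ and $R^Y$ be independent random sets of pairs outside $E(G_1)$, each pair included independently with probability $r$, with independent uniform color functions $\chi_X,\chi_Y$ into $C_2$. Take $R^X\cup R^Y$ as the set of reserve edges, with color $\chi_X(e)$ if $e\in R^X$ and $\chi_Y(e)$ otherwise. A pair is in the union with probability $1-(1-r)^2=p_2$, and its color is uniform, so this has exactly the right law. For example, $p_2=0.19$ splits into two independent halves with $r=0.1$, because $0.9^2=0.81$.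

**Step 6: distribute reserve edges among the indices.** The purpose is to give every $x\in A_i$ a set of $k$ edges to $Y_i'$, every $y\in B_i$ a set of $k$ edges to $X_i'$, in such a way that different indices use different edges and the colors within one index are distinct. We choose neighbors only from $Y_i'$ and $X_i'$, since item 2 controls the overlaps of these sets and not those of $B_i$ and $A_i$. A vertex of $B_i\setminus Y_i'$ is never chosen, which is one reason why both sides must choose.

*X-procedure.* For each $x\in X$ in turn, and each $i\in I_x$ in turn, run *phase* $(x,i)$. Let $E_x$ be the set of $y$ already examined by $x$ (in all phases of $x$), and $\Gamma_i$ the set of colors of edges already accepted for index $i$. While fewer than $k$ edges have been accepted in the phase: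

- Let the pool be $P=Y_i'\setminus(N_{G_1}(x)\cup E_x)$. If $|P|<0.9|Y_i'|$, declare FAIL and stop everything.
- Otherwise choose $y\in P$ uniformly, put $y$ into $E_x$, and examine $xy$: accept $xy$ for $i$ if $xy\in R^X$ and $\chi_X(xy)\notin\Gamma_i$.

Each pair is examined at most once and lies outside $E(G_1)$, so its status in $R^X$ and its color are fresh. Given the history and $y$, acceptance therefore has probability
$$r\Big(1-\frac{|\Gamma_i|}{|C_2|}\Big)\ \ge\ \frac r2. \tag{4}$$
This probability does not depend on $y$. The inequality holds because, over both procedures, at most $k$ edges are accepted for $i$ at each of the $2m_i$ vertices of $A_i\cup B_i$, so $|\Gamma_i|\le2k\cdot1.03\varepsilon n\le\frac{\eta n}4\le\frac{|C_2|}2$.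

*Y-procedure.* Afterwards reveal all of $R^X$ and $\chi_X$, and do the same for all $y\in Y$, $i\in I_y$, with the roles exchanged: use $R^Y$, $\chi_Y$ and the pools $X_i'\setminus(N_{G_1}(y)\cup N_{R^X}(y)\cup E_y)$. The sets $\Gamma_i$ keep the colors accepted in the X-procedure. Pairs of $R^X$ are never examined here, so $\chi_Y$ is the true color of each accepted edge. As $R^Y,\chi_Y$ are independent of what was revealed, (4) holds again.

**Step 7: what the accepted edges give.** Assume that FAIL does not occur, and let $F_i$ be the set of edges accepted for index $i$. All of them lie between $A_i$ and $B_i$. The sets $F_1,\dots,F_N$ are pairwise disjoint, since each pair is examined at most once within each procedure and the Y-procedure avoids $R^X$. They are disjoint from $E(G_1)$, which contains all $M_i'$. The edges of $F_i$ have distinct colors, all in $C_2$, while $M_i'$ is rainbow with colors in $C_1$.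

Hence, if each $F_i$ contains a perfect matching between $A_i$ and $B_i$, adding it to $M_i'$ for every $i$ gives $N$ edge-disjoint rainbow perfect matchings of $H$, and $N\ge(1-\eta)np$ by (2). So Proposition 3 follows from two claims: FAIL is unlikely, and the $F_i$ contain perfect matchings.

## The pools stay large

**Claim 8.** W.h.p. FAIL never occurs.

*Proof.* We treat $x\in X$. The argument for $y\in Y$ is identical, with $X_i'$ in place of $Y_i'$. The danger is that the earlier phases of $x$ have used up much of $Y_i'$. We show that $x$ makes only $O(\varepsilon n/\eta)$ examinations in total, and that only a fraction $O(\varepsilon)$ of those made for other indices hit $Y_i'$. Since $\varepsilon$ is a small multiple of $\eta$, this is a small part of $Y_i'$.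

Let $a=2k\varepsilon d$. By item 3, $k|I_x|\le a$, so at most $a$ acceptances are ever needed at $x$. Let $T=\lceil8a/r\rceil$ and $L=\lfloor0.01\varepsilon n\rfloor$. By (3), $T\ge\frac{16k\varepsilon d}{2p}=8k\varepsilon n$, and, by (1) and $\rho\ge\frac\eta2$,
$$T\le\frac{32k\varepsilon n}\rho+1\le\frac{65k\varepsilon n}\eta,\qquad2\varepsilon T\le\frac{130k\varepsilon}\eta\,\varepsilon n=0.05\,\varepsilon n. \tag{5}$$

Consider three kinds of bad events, for $x\in X$ and $i\in I_x$.

*$\mathcal E_1(x)$: at least $T$ examinations are made by $x$, with fewer than $a$ acceptances among the first $T$.* By (4) and Lemma 7(i), the probability is at most $\Pr[\mathrm{Bin}(T,\frac r2)<a]$. The mean is at least $4a$, so Lemma 6 with $\mu=4a$, $t=\frac34$ bounds this by $e^{-9a/8}=n^{-\omega(1)}$, since $a=\omega(\log n)$.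

*$\mathcal E_2(x,i)$: among the first $T$ examinations by $x$, more than $2\varepsilon T$ occur in phases $(x,j)$ with $j\ne i$ and pick a vertex of $Y_i'$.* Given the history, an examination in phase $(x,j)$ picks uniformly from a pool contained in $Y_j'$ of size at least $0.9|Y_j'|$. By items 1 and 2 it picks a vertex of $Y_i'$ with probability at most
$$\frac{|Y_i'\cap Y_j'|}{0.9|Y_j'|}\le\frac{1.1\varepsilon^2n}{0.9\cdot0.98\,\varepsilon n}\le1.25\,\varepsilon .$$
By Lemma 7(ii), the probability of $\mathcal E_2(x,i)$ is at most $\Pr[\mathrm{Bin}(T,1.25\varepsilon)>2\varepsilon T]\le e^{-\Omega(\varepsilon T)}=e^{-\Omega(n)}$, as $T\ge8k\varepsilon n$.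

*$\mathcal E_3(x,i)$: at least $L$ examinations are made in phase $(x,i)$, with fewer than $k$ acceptances among the first $L$.* By Lemma 7(i) the probability is at most $\Pr[\mathrm{Bin}(L,\frac r2)<k]$. The mean is $\Omega(\varepsilon\rho np)=\omega(\log n)$ by (3), and $k$ is constant, so this is $n^{-\omega(1)}$ by Lemma 6 with $t=\frac12$.

There are polynomially many such events, so w.h.p. none occurs (nor the analogues for $y$), and all degrees of $H$ are at most $2d$. Suppose that this is so and that FAIL occurs in phase $(x,i)$. At that moment:

- $x$ has fewer than $k|I_x|\le a$ acceptances, because the current phase is incomplete. By not-$\mathcal E_1(x)$, fewer than $T$ examinations were made by $x$.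
- So by not-$\mathcal E_2(x,i)$ and (5), earlier phases of $x$ examined at most $2\varepsilon T\le0.05\varepsilon n$ elements of $Y_i'$.
- The current phase has fewer than $k$ acceptances, so by not-$\mathcal E_3(x,i)$ it has examined fewer than $L\le0.01\varepsilon n$ elements.
- The excluded neighborhoods ($N_{G_1}$, and also $N_{R^X}$ in the Y-procedure) contribute at most $4d\le4\log^2n\le0.01\varepsilon n$ elements.

Fewer than $0.07\varepsilon n<0.1\cdot0.98\varepsilon n\le0.1|Y_i'|$ elements are missing from the pool. So $|P|\ge0.9|Y_i'|$, contradicting FAIL. $\square$

## Hall's condition for ten random choices per vertex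

**Claim 9.** W.h.p., either FAIL occurs or, for all $i$, $F_i$ contains a perfect matching between $A_i$ and $B_i$.

*Proof.* Fix $i$ and write $m=m_i$. Suppose that all phases with index $i$ are completed. Call the $k$ vertices accepted in phase $(x,i)$ the *out-neighbors* of $x$, and similarly for $y$. They are distinct. Those of $x\in A_i$ lie in $Y_i'\subset B_i$, and those of $y\in B_i$ lie in $X_i'\subset A_i$.

**Step 8: a small obstruction on one side.** The purpose is to convert the absence of a perfect matching into a set of at most half size whose choices are all confined. If there is no perfect matching, Hall's theorem gives $S\subset A_i$ with $|N(S)|<|S|$, where $N$ is taken in $F_i$.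

If $|S|\le\frac m2$, keep $S$: its out-neighbors lie in a set of size $|S|-1$. Otherwise $|S|\ge\frac{m+1}2$. Then $|B_i\setminus N(S)|\ge m-|S|+1$, so $B_i\setminus N(S)$ contains a set $S'$ of size $m-|S|+1\le\frac{m+1}2$. No vertex of $S'$ has a neighbor in $S$, so $N(S')\subset A_i\setminus S$, which has size $m-|S|=|S'|-1$.

So in $A_i$ or in $B_i$ there is a nonempty set of some size $s\le\frac{m+1}2$ all of whose out-neighbors lie in a set $Z$ of size $s-1$ on the other side. Each vertex has $k$ distinct out-neighbors, so $s-1\ge k$, that is, $s\ge11$.

**Step 9: the probability for a fixed pair.** Fix such $S$ (say in $A_i$; the other side is the same) and $Z$, and put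
$$u=\frac{1.17(s-1)}m\le0.585 ,$$
the bound holding since $s-1\le\frac{m-1}2$. We show that the probability that the phases $(x,i)$, $x\in S$, are completed with all out-neighbors of $S$ in $Z$ is at most $u^{ks}$.

Consider an examination in such a phase, given the history before it. The pick $y$ is uniform in a pool of size at least $0.9|Y_i'|\ge0.9\cdot0.95m=0.855m$, so it lies in $Z$ with probability at most $\frac{s-1}{0.855m}\le u$. By (4), the acceptance probability does not depend on $y$, so acceptance and the pick are independent given the history. Hence "accepted and in $Z$" has conditional probability at most $u$ times that of "accepted".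

Now start from any history, and sum over the possible positions of the next acceptance in these phases. The probability that this acceptance occurs and lies in $Z$ is at most $u$ times the probability that it occurs, so at most $u$. Conditioning successively over the $ks$ acceptances of $S$, taken in chronological order, gives the bound $u^{ks}$. (Phases of other vertices may come in between; they are part of the history.)

**Step 10: the union bound.** Since $s\le\frac{m+1}2$, $\binom m{s-1}\le\binom ms$, so the number of pairs $(S,Z)$ on a given side is at most
$$\binom ms\binom m{s-1}\le\binom ms^2\le\Big(\frac{em}s\Big)^{2s}\le\Big(\frac{em}{s-1}\Big)^{2s}=\Big(\frac{1.17e}u\Big)^{2s}.$$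
Hence the union bound for given $s$ is at most
$$\big[(1.17e)^2u^{k-2}\big]^s\le\big[10.2\,u^8\big]^s .$$
This is where several choices per vertex are needed: with $k=2$ the power of $u$ would disappear and the bound would be useless.

If $11\le s\le\sqrt m$, then $u\le1.17/\sqrt m$, so $10.2u^8\le40m^{-4}\le m^{-3}$, and the term is at most $m^{-3s}\le m^{-33}$. If $s>\sqrt m$, then $10.2u^8\le10.2\cdot0.585^8\le0.15$, and the term is at most $0.15^{\sqrt m}$. Summing over $s$, over both sides, and over $i\le N\le\log^2n$, with $m_i\ge0.98\varepsilon n$, the total is at most
$$2\log^2n\cdot\max_i\Big(\sqrt{m_i}\,m_i^{-33}+m_i\,0.15^{\sqrt{m_i}}\Big)=o(1).\qquad\square$$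

**End of the proof of Proposition 3.** Steps 1–4 succeed w.h.p., and given this, by Claims 8 and 9, w.h.p. FAIL does not occur and every $F_i$ contains a perfect matching between $A_i$ and $B_i$. By Step 7, $\nu(H)\ge N\ge(1-\eta)np$. $\square$

With the reduction already made, this proves Theorem 1, and with it the conjecture.
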